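\title{Sign-coherence of real $C$-patterns is not a mutation invariant}

\begin{abstract}
A real skew-symmetrizable matrix $B$ determines, by repeated mutation, a family of matrices called its $C$-pattern, and the pattern is sign-coherent if no column of any of these matrices vanishes or has entries of both signs. A conjecture stated by Akagi and Chen asserts, in particular, that sign-coherence passes from $B$ to every matrix that is mutation-equivalent to $B$ and to its transpose. We show that the conjecture holds in rank at most $2$ and that this assertion fails in every rank $n\ge3$, for every skew-symmetrizer. The counterexample is a skew-symmetric $3\times3$ matrix with large entries, three mutations away from a matrix with the entry $x=(\sqrt5-1)/2$. Alternating mutations along an arrow of weight $x$ are periodic of period nine, and whether they preserve coherence depends on the $C$-matrix with which one arrives at the arrow.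
\end{abstract}

\section{Introduction}\label{sec:intro}

A real $n\times n$ matrix $B=(b_{ij})$ is \emph{skew-symmetrizable} if $DB$ is skew-symmetric for some diagonal matrix $D=\mathrm{diag}(d_1,\dots,d_n)$ with all $d_i>0$; such a $D$ is a \emph{skew-symmetrizer} of $B$. Write $[z]_+=\max(z,0)$. For $k\in\{1,\dots,n\}$, the \emph{mutation} of $B$ at $k$ is the matrix $\mu_k(B)=(b'_{ij})$ with
\begin{equation}\label{eq:mutB}
b'_{ij}=\begin{cases}-b_{ij}, & i=k \text{ or } j=k,\\ b_{ij}+[b_{ik}]_+[b_{kj}]_+-[-b_{ik}]_+[-b_{kj}]_+, & \text{otherwise.}\end{cases}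
\end{equation}
It has the same skew-symmetrizer $D$. Two matrices are \emph{mutation-equivalent} if a finite sequence of mutations leads from one to the other. The mutation at $k$ of a real matrix $A=(a_{ij})$ with $n$ columns \emph{with respect to $B$} is the matrix $(a'_{ij})$ with
\begin{equation}\label{eq:mutC}
a'_{ij}=\begin{cases}-a_{ij}, & j=k,\\ a_{ij}+[a_{ik}]_+[b_{kj}]_+-[-a_{ik}]_+[-b_{kj}]_+, & j\ne k.\end{cases}
\end{equation}

Let $\mathcal T$ be the set of finite words $\mathbf w=k_1k_2\cdots k_r$ in the letters $1,\dots,n$ in which no two consecutive letters are equal, including the empty word $\emptyset$. Define matrices $B^{\mathbf w}$ and $C_B^{\mathbf w}$ for $\mathbf w\in\mathcal T$ by induction on the length: $B^\emptyset=B$ and $C_B^\emptyset=I_n$, and if $\mathbf wk\in\mathcal T$, then $B^{\mathbf wk}=\mu_k(B^{\mathbf w})$ and $C_B^{\mathbf wk}$ is the mutation at $k$ of $C_B^{\mathbf w}$ with respect to $B^{\mathbf w}$. The family $\mathbf C(B)=\{C_B^{\mathbf w}\}_{\mathbf w\in\mathcal T}$ is the \emph{$C$-pattern}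 of $B$, and the $i$-th column $\mathbf c^{\mathbf w}_{i;B}$ of $C_B^{\mathbf w}$ is a \emph{$c$-vector}. The pattern is \emph{sign-coherent} if every $c$-vector is nonzero and has either all entries $\ge0$ or all entries $\le0$. We write $\mathbf e_1,\dots,\mathbf e_n$ for the standard basis of $\mathbb R^n$.

Formula \eqref{eq:mutC} treats each row of $A$ separately, by a piecewise linear map whose linear piece is selected by the sign of the $k$-th entry of the row. A $C$-pattern thus follows $n$ orbits of the same piecewise linear maps, and sign-coherence says that at every step all $n$ rows select the same linear piece, so that each mutation multiplies $C$ on the right by a matrix. The following conjecture is stated in \cite{AC}.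

\medskip
\noindent\textbf{Conjecture.} \emph{Let $B$ be a real skew-symmetrizable matrix with skew-symmetrizer $D=\mathrm{diag}(d_1,\dots,d_n)$, and suppose that $\mathbf C(B)$ is sign-coherent. Let $B'$ be any matrix that is mutation-equivalent to $B$. Then:
\begin{enumerate}
\item[(a)] the patterns $\mathbf C(B')$ and $\mathbf C((B')^\top)$ are sign-coherent;
\item[(b)] if $\mathbf c^{\mathbf w}_{i;B'}=\alpha\mathbf e_j$ for some $\alpha\in\mathbb R$ and some $j$, then $\alpha=\pm\sqrt{d_id_j^{-1}}$.
\end{enumerate}}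
\medskip

Both parts are natural guesses. The matrices $B^{\mathbf w}$ that drive the pattern run through the mutation class of $B$, and this class is the same for $B$ and $B'$; only the place where one sets $C=I$ differs. So one expects sign-coherence to be a property of the class. As for (b), let $B'$ be a skew-symmetric integer matrix with a sign-coherent pattern. Then every $C$-matrix is an integer matrix of determinant $\pm1$ (Lemma~\ref{lem:basic}), and expanding the determinant along a column $\alpha\mathbf e_j$ gives $\alpha=\pm1$. The factor $\sqrt{d_id_j^{-1}}$ is what this value becomes under the rescaling between skew-symmetric and skew-symmetrizable matrices (Lemma~\ref{lem:normal}).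

The conjecture is nevertheless false. Throughout the paper,
\[
x=\frac{\sqrt5-1}{2}.
\]

\begin{theorem}\label{thm:main}
Let $N\ge10$ be real, put $X=N^2-x$, $Y=N(X-1)$, $Z=XY-N$, and let
\[
B=\begin{pmatrix}0&-X&Z\\ X&0&-Y\\ -Z&Y&0\end{pmatrix},\qquad
B'=\begin{pmatrix}0&x&-N\\ -x&0&N\\ N&-N&0\end{pmatrix}.
\]
Then $B'=\mu_3\mu_1\mu_2(B)$, the patterns $\mathbf C(B)$ and $\mathbf C(B^\top)$ are sign-coherent, and neither $\mathbf C(B')$ nor $\mathbf C((B')^\top)$ is sign-coherent. Hence statement \textup{(a)} fails for $B$, and the conjecture is false.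
\end{theorem}

\begin{theorem}\label{thm:ranks}
\begin{enumerate}
\item[(i)] For $n\le2$ the conjecture, that is, both \textup{(a)} and \textup{(b)}, is true.
\item[(ii)] For every $n\ge3$ and every diagonal matrix $D$ with positive diagonal entries there are uncountably many matrices $B$ with skew-symmetrizer $D$ such that $\mathbf C(B)$ and $\mathbf C(B^\top)$ are sign-coherent and \textup{(a)} fails for $B$.
\end{enumerate}
\end{theorem}

We make no claim about statement (b) taken alone for $n\ge3$.

The idea is visible in rank two and is worked out in Section~\ref{sec:two}: an entry strictly between $0$ and $1$ destroys coherence within two mutations when one starts from $C=I$, but the particular entry $x$ does no harm when one arrives at it with suitable $c$-vectors. The work lies in controlling the entire pattern of $B$. Section~\ref{sec:out} deals with the part of the pattern in which all entries are large and keep growing, Section~\ref{sec:loops} with the part in which the entry $x$ is present, and Section~\ref{sec:core} assembles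 these pieces.

\section{Seeds}\label{sec:seeds}

We first remove the skew-symmetrizer.

\begin{lemma}\label{lem:normal}
Let $B$ have skew-symmetrizer $D$, and put $\hat A=D^{1/2}AD^{-1/2}$ for every $n\times n$ matrix $A$. Then $\hat B$ is skew-symmetric; $\mathbf C(B)$ is sign-coherent if and only if $\mathbf C(\hat B)$ is; and $\mathbf C(B^\top)$ is sign-coherent if and only if $\mathbf C(-\hat B)$ is. Each of the statements \textup{(a)} and \textup{(b)} holds for $(B,D)$ if and only if it holds for $(\hat B,I)$.
\end{lemma}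

\begin{proof}
We have $\hat a_{ij}=\sqrt{d_i/d_j}\,a_{ij}$. From $d_ib_{ij}=-d_jb_{ji}$ we get $\hat b_{ji}=-\hat b_{ij}$. Conjugation by a positive diagonal matrix commutes with \eqref{eq:mutB} and \eqref{eq:mutC}, because it multiplies every term in the formula for the $(i,j)$ entry by the same positive factor; here this factor is $\sqrt{d_i/d_j}=\sqrt{d_i/d_k}\sqrt{d_k/d_j}$. Conjugation also fixes $I$ and preserves the sign of every entry. Hence $C^{\mathbf w}_{\hat B}$ is the conjugate of $C^{\mathbf w}_B$, which gives the first equivalence. Since $B^\top D=-DB$, we have $B^\top=-DBD^{-1}=D^{1/2}(-\hat B)D^{-1/2}$, which gives the second. All this applies to every $B'$ mutation-equivalent to $B$, with the same $D$, and the matrices $\hat{B'}$ form the mutation class of $\hat B$; so (a) is unchanged. Finally, an $i$-th column $\alpha\mathbf e_j$ becomes $\alpha\sqrt{d_j/d_i}\,\mathbf e_j$, so (b) is unchanged.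
\end{proof}

From now on matrices are skew-symmetric unless a skew-symmetrizer is named. A \emph{seed} is a pair $(B,C)$, where $B$ is a skew-symmetric matrix indexed by a finite set of \emph{vertices} and $C=(c_v)$ is a family of vectors in some $\mathbb R^m$, the \emph{columns}, one for each vertex $v$. The number of vertices is the \emph{rank}. Two seeds are \emph{isomorphic}, written $\cong$, if they differ by a renaming of the vertices; the coordinates of $\mathbb R^m$ are never renamed. Inequalities between vectors and the operation $[\,\cdot\,]_+$ are entrywise, and a vector $v$ is \emph{coherent} if $v\ge0$ or $v\le0$. We write ``$i\to k\ (u)$'' for $b_{ik}=u>0$ and call this an arrow of \emph{weight} $u$.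

The mutation $\mu_k$ of a seed applies \eqref{eq:mutB} to $B$ and \eqref{eq:mutC} to $C$. When $c_k$ is coherent the rules read as follows.
\begin{itemize}
\item For each pair of arrows $i\to k\ (u)$, $k\to j\ (v)$, the entry $b_{ij}$ increases by $uv$; then all arrows at $k$ are reversed.
\item The column $c_k$ becomes $-c_k$. If $c_k\ge0$, then $c_j$ becomes $c_j+uc_k$ for each arrow $k\to j\ (u)$. If $c_k\le0$, then $c_j$ becomes $c_j+uc_k$ for each arrow $j\to k\ (u)$. The other columns do not change.
\end{itemize}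
So a nonnegative column is added along outgoing arrows and a nonpositive column along incoming arrows. Coherence can be lost only when a multiple of $c_k$ is added to a column of the opposite sign.

Put $\nu(B,C)=(-B,-C)$. We call a seed \emph{reachable} from another if it is obtained from it by a finite sequence of mutations.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(1)] Mutation of seeds at $k$ is an involution, and it commutes with $\nu$ and with renaming of vertices.
\item[(2)] If $c_k$ is coherent, then $\mu_k$ multiplies $C$ on the right by a matrix of determinant $-1$.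
\item[(3)] The pattern $\mathbf C(B)$ is sign-coherent if and only if all columns of all seeds reachable from $(B,I)$ are coherent. In that case $\det C_B^{\mathbf w}=\pm1$ for all $\mathbf w$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The first mutation changes the signs of $a_{ik}$ and $b_{kj}$, so the second adds to $a'_{ij}$ the term $[-a_{ik}]_+[-b_{kj}]_+-[a_{ik}]_+[b_{kj}]_+$, which cancels the first; the same holds for $b_{ij}$. Replacing $(B,C)$ by $(-B,-C)$ interchanges the two products in \eqref{eq:mutB} and \eqref{eq:mutC}, so it changes the sign of the result.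

(2) The matrix agrees with the identity outside row $k$ and has $-1$ in position $(k,k)$.

(3) By (1), equal consecutive letters cancel, so the reachable seeds are the seeds $(B^{\mathbf w},C_B^{\mathbf w})$ with $\mathbf w\in\mathcal T$. If all their columns are coherent, then (2) and induction give $\det C_B^{\mathbf w}=\pm1$, so no column is zero.
\end{proof}

\section{Mutating along one arrow}\label{sec:two}

Mutating alternately at the two ends $S,T$ of an arrow does not change its weight. The next lemma turns this process into recurrences. We state it with a third vertex $J$, which is needed from Section~\ref{sec:loops} on.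

\begin{lemma}\label{lem:chain}
Let $t>0$. Let $(w_n)_{n\in\mathbb Z}$ be real numbers and $(y_n)_{n\in\mathbb Z}$, $(h_n)_{n\in\mathbb Z}$ vectors with
\begin{align}
w_{n+1}+w_{n-1}&=t[w_n]_+,\label{eq:R0}\\
y_{n+1}+y_{n-1}&=t[y_n]_+,\label{eq:R1}\\
h_{n+1}-h_n&=[y_n]_+[-w_n]_+-[-y_n]_+[w_n]_+.\label{eq:R2}
\end{align}
Let $\Gamma_n$ be the seed with vertices $S,T,J$ and
\[
b_{ST}=t,\quad b_{JS}=w_n,\quad b_{JT}=-w_{n-1},\qquad c_S=y_n,\quad c_T=-y_{n-1},\quad c_J=h_n.
\]
Then $\mu_S(\Gamma_n)\cong\Gamma_{n+1}$ and $\mu_T(\Gamma_n)\cong\Gamma_{n-1}$, by interchanging the names $S$ and $T$. The same holds in rank two, with $J$, $(w_n)$ and $(h_n)$ deleted.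
\end{lemma}

\begin{proof}
By \eqref{eq:mutB} and \eqref{eq:mutC}, the seed $\mu_S(\Gamma_n)$ has $b_{TS}=t$, $b_{JS}=-w_n$, $b_{JT}=-w_{n-1}+t[w_n]_+=w_{n+1}$, and $c_S=-y_n$, $c_T=-y_{n-1}+t[y_n]_+=y_{n+1}$, $c_J=h_n+[y_n]_+[-w_n]_+-[-y_n]_+[w_n]_+=h_{n+1}$. Interchanging the names $S,T$ gives $\Gamma_{n+1}$. The mutated vertex is called $T$ in $\Gamma_{n+1}$, so the second claim follows because mutation is an involution.
\end{proof}

Given a rank two seed with $S\to T\ (t)$, put $y_0=c_S$ and $y_{-1}=-c_T$ and extend in both directions by \eqref{eq:R1}. The reachable seeds are then the $\Gamma_n$, and their columns are the vectors $\pm y_n$.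

\subsection*{Starting from the identity}
Take $y_0=\mathbf e_1$, $y_{-1}=-\mathbf e_2$, and let $u_n$ be the first entry of $y_n$, so that
\begin{equation}\label{eq:u}
u_{-1}=0,\qquad u_0=1,\qquad u_{n+1}+u_{n-1}=t[u_n]_+ .
\end{equation}
The second entries of $y_{-1},y_0,y_1$ are $-1,0,1$. They satisfy the same recurrence, whose solutions are determined by two consecutive terms, so the second entry of $y_n$ is $u_{n-1}$. Thus $y_n=(u_n,u_{n-1})$, and the pattern is sign-coherent exactly when no two consecutive $u_n$ have opposite signs. For $t\ge2$ the sequence is $\dots,t,1,0,-1,0,1,t,\dots$ and is nondecreasing outward from the two terms $1$, since $tu_n-u_{n-1}\ge u_n$ when $u_n\ge u_{n-1}\ge0$; so the pattern is sign-coherent. For $t=1$ it is $1,1,0,-1,0$ repeated, and the pattern is again sign-coherent. For $0<t<1$ we have $u_1=t>0>t^2-1=u_2$, and it is not.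

\begin{proof}[Proof of Theorem~\ref{thm:ranks}\textup{(i)}]
By Lemma~\ref{lem:normal} we may assume that $B$ is skew-symmetric and $D=I$. For $n=1$ all $c$-vectors are $\pm\mathbf e_1$. Let $n=2$. All matrices mutation-equivalent to $B$, and their transposes, equal $\pm B$, and $-B$ is $B$ with the two indices swapped. Swapping the indices swaps the rows and the columns of the matrices of the pattern, so (a) holds. For (b), let $B'=\pm B$. If $B'=0$, all $c$-vectors are $\pm\mathbf e_i$. Otherwise, after swapping indices if necessary, $b'_{12}=t>0$ and every $c$-vector is $\pm y_n=\pm(u_n,u_{n-1})$ with $u_n$ as in \eqref{eq:u}. Since $\mathbf C(B')$ is sign-coherent, Lemma~\ref{lem:basic}(3) gives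
\[
\det(y_n,-y_{n-1})=u_{n-1}^2-u_nu_{n-2}=\pm1 .
\]
If $u_n=0$, then $u_{n-1}^2=1$. If $u_{n-1}=0$, then $u_{n-2}=-u_n$ by \eqref{eq:u}, so $u_n^2=1$. Hence a $c$-vector on a coordinate axis is $\pm\mathbf e_j$.
\end{proof}

The failure for $0<t<1$ persists in every rank.

\begin{lemma}\label{lem:small}
If $B$ is skew-symmetric and $b_{ij}=t$ with $0<t<1$, then $\mathbf C(B)$ is not sign-coherent.
\end{lemma}

\begin{proof}
Mutation of $(B,I)$ at $i$ gives $c_i=-\mathbf e_i$, $c_j=\mathbf e_j+t\mathbf e_i$ and $j\to i\ (t)$. Mutation at $j$ then gives $c_i=-\mathbf e_i+t(\mathbf e_j+t\mathbf e_i)=(t^2-1)\mathbf e_i+t\mathbf e_j$, which has entries of both signs.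
\end{proof}

So statement (a) would forbid weights in $(0,1)$ in the entire mutation class of a skew-symmetric matrix with a sign-coherent pattern. To refute it we need a weight in $(0,1)$ along which alternating mutations can stay coherent forever, from an invertible $C$ other than $I$.

\subsection*{The weight $x$}
Put $\varphi=1+x$. We use the identities
\begin{equation}\label{eq:golden}
x^2=1-x,\quad x\varphi=1,\quad \varphi^2=1+\varphi,\quad x^2+\varphi=2,\quad x^2+2x=\varphi,\quad x^3=x-x^2=2x-1,
\end{equation}
and the bounds $0.61<x<0.62$, $x^2>0.38$, $x^3>0.23$. For vectors (or numbers) $c,d$ define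
\[
\rho_0=c,\qquad\rho_1=\varphi c+d,\qquad\rho_2=\varphi(c+d),\qquad\rho_3=c+\varphi d,\qquad\rho_4=d,
\]
and let $\eta_n=\eta_n(c,d)$ be the sequence of period $9$ with
\[
(\eta_0,\dots,\eta_8)=(\rho_4,\,-\rho_1,\,-\rho_4,\,\rho_1,\,\rho_3,\,-\rho_0,\,-\rho_3,\,\rho_0,\,\rho_2).
\]
If $c,d\ge0$, then $0\le\rho_j\le\rho_2$ for all $j$.

\begin{lemma}\label{lem:nine}
If $c,d\ge0$, then $\eta_{n+1}+\eta_{n-1}=x[\eta_n]_+$ for all $n$.
\end{lemma}

\begin{proof}
For $n=1,2,5,6$ we have $\eta_n\le0$ and $\eta_{n+1}+\eta_{n-1}=0$. For $n=0,3,4,7,8$ we have $\eta_n\ge0$, and the claim is, in this order,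
\[
\rho_2-\rho_1=x\rho_4,\quad\rho_3-\rho_4=x\rho_1,\quad\rho_1-\rho_0=x\rho_3,\quad\rho_2-\rho_3=x\rho_0,\quad\rho_4+\rho_0=x\rho_2 .
\]
The left sides are $xd$, $c+xd$, $xc+d$, $xc$, $c+d$, and the right sides agree with them because $x\varphi=1$.
\end{proof}

The period has a simple explanation. The recurrence moves the pair $(y_{n-1},y_n)$ by $F=\left(\begin{smallmatrix}0&1\\-1&x\end{smallmatrix}\right)$ when $y_n\ge0$ and by $R=\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$ when $y_n\le0$. The signs of $\eta_0,\dots,\eta_8$ are $+,-,-,+,+,-,-,+,+$, so nine steps compose to $F^2R^2F^2R^2F=F^5$, as $R^2=-I$. And $F^5=I$, because the characteristic polynomial $\lambda^2-x\lambda+1$ of $F$ times $\lambda^2+\varphi\lambda+1$ is $\lambda^4+\lambda^3+\lambda^2+\lambda+1$.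

\begin{proposition}\label{prop:comparable}
Consider a rank two seed with $S\to T\ (x)$ and $c_S,c_T\ge0$. All reachable seeds have coherent columns if and only if $c_S\ge c_T$ or $c_T\ge c_S$.
\end{proposition}

\begin{proof}
Mutating at $S$ and then at $T$ produces the column $-c_S+x(c_T+xc_S)=x(c_T-c_S)$, so the condition is necessary. If $c_T\ge c_S$, put $c=c_S$ and $d=x(c_T-c_S)$; then $c_S=\rho_0=\eta_7$ and $c_T=\rho_3=-\eta_6$. If $c_S\ge c_T$, put $d=c_T$ and $c=x(c_S-c_T)$; then $c_S=\rho_1=\eta_3$ and $c_T=\rho_4=-\eta_2$. In both cases Lemmas~\ref{lem:chain} and~\ref{lem:nine} show that all columns of reachable seeds are among the $\pm\rho_j$.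
\end{proof}

\begin{example}
The pair $(c_S,c_T)=(\mathbf e_1,\mathbf e_2)$ is not comparable. The pair $c_S=(1,0)$, $c_T=(1,1)$ is comparable and linearly independent; here $c=(1,0)$, $d=(0,x)$, and the sequence $y_n$, starting with $c_S$, is
\[
(1,0),\ (\varphi,1),\ (0,x),\ -(\varphi,x),\ -(0,x),\ (\varphi,x),\ (1,1),\ -(1,0),\ -(1,1),
\]
and then repeats.
\end{example}

This is the mechanism behind Theorem~\ref{thm:main}. A third vertex allows us to start from $C=I$ at a matrix $B$ with large weights and to reach the arrow of weight $x$ only after the columns at its ends have become terms of a sequence $\eta_n(c,d)$ with $c,d\ge0$. The price is that from each of the nine seeds along the arrow one can also mutate at the third vertex, and all that follows must be controlled.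

\section{Outward seeds}\label{sec:out}

From here on seeds have rank three. Most mutations in the pattern of $B$ produce an oriented triangle whose newly created arrow is the heaviest. We need a condition on such seeds that implies coherence and survives every further mutation except the one that undoes the last step. Coherence of the columns alone does not survive: if $c_r\le0\le c_i$ and $i\to r\ (u)$, then mutation at $i$ creates $c_r+uc_i$. The condition therefore includes the inequality that makes this vector nonnegative.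

\begin{definition}\label{def:out}
A seed is \emph{outward at the vertex $r$} if it, or its image under $\nu$, has the following form, where $i,k$ are the other two vertices:
\begin{equation}\label{eq:O}
\begin{gathered}
i\to r\ (u),\quad r\to k\ (v),\quad k\to i\ (z),\qquad u,v\ge2,\quad z\ge\max(u,v),\\
c_r\le0,\qquad c_i\ge-c_r,\qquad c_k\text{ coherent}.
\end{gathered}
\end{equation}
\end{definition}

All columns of an outward seed are coherent. Every outward seed in this paper is produced by the following lemma.

\begin{lemma}[Exit lemma]\label{lem:exit}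
Let a seed with coherent columns have arrows $p\to r\ (f)$ and $r\to q\ (g)$ with $f,g\ge2$ and $b_{qp}\le\max(f,g)$. Suppose that
\begin{enumerate}
\item[$(+)$] $c_r\ge0$ and $(g-1)c_r+c_q\ge0$, or
\item[$(-)$] $c_r\le0$ and $(f-1)c_r+c_p\le0$.
\end{enumerate}
Then the mutation at $r$ is outward at $r$.
\end{lemma}

\begin{proof}
The map $\nu$ interchanges $(p,f)$ with $(q,g)$ and $(+)$ with $(-)$, and it preserves the other hypotheses. So assume $(+)$. After mutation the arrows are $q\to r\ (g)$, $r\to p\ (f)$ and $p\to q\ (fg-b_{qp})$, and $fg-b_{qp}\ge2\max(f,g)-\max(f,g)=\max(f,g)$. The new columns are $-c_r\le0$ at $r$, $c_q+gc_r\ge c_r$ at $q$, and $c_p$ at $p$. This is \eqref{eq:O} with $i=q$ and $k=p$.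
\end{proof}

Note that $(+)$ is automatic if $c_r,c_q\ge0$, and $(-)$ is automatic if $c_r,c_p\le0$.

\begin{lemma}\label{lem:stay}
If a seed is outward at $r$, then its mutation at any vertex $s\ne r$ is outward at $s$.
\end{lemma}

\begin{proof}
By applying $\nu$ we may assume \eqref{eq:O}. At $s=i$, apply Lemma~\ref{lem:exit} to $k\to i\ (z)$, $i\to r\ (u)$: here $b_{rk}=v\le z$, and $(+)$ holds because $c_i\ge0$ and $(u-1)c_i+c_r\ge c_i+c_r\ge0$. At $s=k$, apply it to $r\to k\ (v)$, $k\to i\ (z)$: here $b_{ir}=u\le z$. If $c_k\ge0$, then $(+)$ holds because $c_i\ge0$; if $c_k\le0$, then $(-)$ holds because $c_r\le0$.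
\end{proof}

\section{Loops}\label{sec:loops}

We now describe the seeds that contain the arrow of weight $x$. Fix $N\ge10$ and put
\[
a=x^2N,\qquad M=2xN .
\]
By \eqref{eq:golden},
\begin{equation}\label{eq:aM}
a+\varphi a=N,\qquad N-a=xN,\qquad 2<a<N,\qquad M-1\ge N,
\end{equation}
the last because $M-N=x^3N>2$. In $B'$, with $S,T,J$ for $1,2,3$, we have $b_{JS}=N$ and $-b_{JT}=N$. So the weights at $J$ are governed by the solution of \eqref{eq:R0} with $t=x$ that has two consecutive terms equal to $N$. For $c=d=a$ we get $(\rho_0,\dots,\rho_4)=(a,N,M,N,a)$, so by Lemma~\ref{lem:nine} this solution is $w_n=\eta_{n-2}(a,a)$, that is,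
\[
(w_0,\dots,w_8)=(a,\,M,\,a,\,-N,\,-a,\,N,\,N,\,-a,\,-N).
\]
The columns at $S$ and $T$ will come from a shift of $\eta_n(c,d)$. Two shifts occur in the pattern of $B$, namely $y_n=\eta_n$ and $y_n=\eta_{n+5}$, and they give two types of loops.

\begin{definition}
Let $c,d,\beta$ be vectors and put $\sigma_P=2c+\varphi d$, $\sigma_Q=\varphi c+2d$. For $n\in\mathbb Z/9$ let $P_n(c,d;\beta)$ and $Q_n(c,d;\beta)$ be the seeds with vertices $S,T,J$ given in Table~\ref{tab:loops}. The \emph{loop} $P(c,d;\beta)$ is the family of the nine \emph{states} $P_n(c,d;\beta)$, and likewise for $Q$. We put $\alpha=N\sigma_P-\beta$ for $P$ and $\alpha=N\sigma_Q-\beta$ for $Q$. A loop is \emph{admissible} if $c,d\ge0$ and $c_J$ is coherent in all nine states. The loop $\nu P(c,d;\beta)$ has the states $\nu P_n(c,d;\beta)$.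
\end{definition}

\begin{table}[ht]
\centering
\begin{tabular}{c|l|ccc|ccc}
 & & \multicolumn{3}{c|}{$P_n(c,d;\beta)$} & \multicolumn{3}{c}{$Q_n(c,d;\beta)$}\\
$n$ & arrows at $J$ & $c_S$ & $c_T$ & $c_J+\beta$ & $c_S$ & $c_T$ & $c_J+\beta$\\
\hline
$0$ & $J\to S\ (a)$, $J\to T\ (N)$ & $\rho_4$ & $-\rho_2$ & $N\sigma_P$ & $-\rho_0$ & $-\rho_3$ & $N\sigma_Q$\\
$1$ & $T\to J\ (a)$, $J\to S\ (M)$ & $-\rho_1$ & $-\rho_4$ & $N\sigma_P$ & $-\rho_3$ & $\rho_0$ & $M\rho_3$\\
$2$ & $T\to J\ (M)$, $J\to S\ (a)$ & $-\rho_4$ & $\rho_1$ & $a\rho_4$ & $\rho_0$ & $\rho_3$ & $0$\\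
$3$ & $S\to J\ (N)$, $T\to J\ (a)$ & $\rho_1$ & $\rho_4$ & $0$ & $\rho_2$ & $-\rho_0$ & $0$\\
$4$ & $S\to J\ (a)$, $J\to T\ (N)$ & $\rho_3$ & $-\rho_1$ & $N\rho_1$ & $\rho_4$ & $-\rho_2$ & $N\rho_2$\\
$5$ & $J\to S\ (N)$, $J\to T\ (a)$ & $-\rho_0$ & $-\rho_3$ & $N\sigma_P$ & $-\rho_1$ & $-\rho_4$ & $N\sigma_Q$\\
$6$ & $T\to J\ (N)$, $J\to S\ (N)$ & $-\rho_3$ & $\rho_0$ & $N\rho_3$ & $-\rho_4$ & $\rho_1$ & $N\rho_4$\\
$7$ & $S\to J\ (a)$, $T\to J\ (N)$ & $\rho_0$ & $\rho_3$ & $0$ & $\rho_1$ & $\rho_4$ & $0$\\
$8$ & $S\to J\ (N)$, $J\to T\ (a)$ & $\rho_2$ & $-\rho_0$ & $a\rho_0$ & $\rho_3$ & $-\rho_1$ & $a\rho_1$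
\end{tabular}
\caption{The states of the two types of loops. Every state also has the arrow $S\to T\ (x)$. In states $0,5$ the vertex $J$ is a source and $c_J=\alpha$; in states $3,7$ it is a sink and $c_J=-\beta$.}\label{tab:loops}
\end{table}

All columns in an admissible loop are coherent. There are three kinds of mutation to consider: at $S$ or $T$; at $J$ in the states $0,3,5,7$, where the arrow of weight $x$ survives; and at $J$ in the states $1,2,4,6,8$, where it is destroyed.

\subsection*{Mutation at $S$ and $T$}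

\begin{lemma}\label{lem:loop}
If $c,d\ge0$, then in either type of loop the mutation of state $n$ at $S$ is isomorphic to state $n+1$, and its mutation at $T$ to state $n-1$.
\end{lemma}

\begin{proof}
Table~\ref{tab:loops} lists the seeds $\Gamma_n$ of Lemma~\ref{lem:chain} for $t=x$, the sequence $w_n$ above, $y_n=\eta_n(c,d)$ or $y_n=\eta_{n+5}(c,d)$, and $h_n=c_J$. Lemma~\ref{lem:nine} gives \eqref{eq:R0} and \eqref{eq:R1}, so it remains to check \eqref{eq:R2}. For $n=0,\dots,8$ its right side is
\begin{align*}
P:&\quad 0,\ -M\rho_1,\ -a\rho_4,\ N\rho_1,\ a\rho_3,\ -N\rho_0,\ -N\rho_3,\ a\rho_0,\ N\rho_2;\\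
Q:&\quad -a\rho_0,\ -M\rho_3,\ 0,\ N\rho_2,\ a\rho_4,\ -N\rho_1,\ -N\rho_4,\ a\rho_1,\ N\rho_3 .
\end{align*}
For $P$ with $n=0,2,3,6,7$ and for $Q$ with $n=1,2,3,6,7$ this is the difference of two consecutive entries of the table as they stand. After division by $N$, the cases $n=1,4,5,8$ for $P$ and $n=0,4,5,8$ for $Q$ are the identities
\begin{align}
\sigma_P&=2x\rho_1+x^2\rho_4=\rho_1+x^2\rho_3=\rho_0+\rho_3=x^2\rho_0+\rho_2,\label{eq:sP}\\
\sigma_Q&=x^2\rho_0+2x\rho_3=\rho_2+x^2\rho_4=\rho_1+\rho_4=x^2\rho_1+\rho_3 .\label{eq:sQ}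
\end{align}
The four expressions in \eqref{eq:sP} expand to $2c+(2x+x^2)d$, $(\varphi+x^2)c+(1+x)d$, $2c+\varphi d$, $(x^2+\varphi)c+\varphi d$, and those in \eqref{eq:sQ} to $(x^2+2x)c+2d$, $\varphi c+(\varphi+x^2)d$, $\varphi c+2d$, $(x+1)c+(x^2+\varphi)d$. Now use \eqref{eq:golden}.
\end{proof}

\subsection*{Mutation at a source or sink $J$}
Such a mutation leads to a state of another loop. A priori the two source states could lead to two different loops, and the loops would branch like a tree. In fact both lead to the same loop, and so do both sink states, so the loops form a chain.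

\begin{lemma}\label{lem:junction}
Let $c,d,\beta$ be vectors, and let $\rho_j,\alpha$ refer to the loop under consideration.
\begin{enumerate}
\item[(1)] If $\alpha\ge0$, then $\mu_J$ takes states $0,5$ of $P(c,d;\beta)$ to states $7,3$ of $P(d+a\alpha,\ a\alpha-\rho_3;\ \alpha)$.
\item[(2)] If $\beta\ge0$, then $\mu_J$ takes states $3,7$ of $P(c,d;\beta)$, up to isomorphism, to states $7,3$ of $\nu P(a\beta-d,\ a\beta-c;\ \beta)$.
\item[(3)] If $\alpha\ge0$, then $\mu_J$ takes states $0,5$ of $Q(c,d;\beta)$ to states $7,3$ of $P(a\alpha-c,\ a\alpha-d;\ \alpha)$.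
\item[(4)] If $\beta\ge0$, then $\mu_J$ takes states $3,7$ of $Q(c,d;\beta)$ to states $5,0$ of $P(c',d';\beta')$, where $c'=N\beta-\rho_2$, $d'=\rho_1-a\beta$ and $\beta'=N(2c'+\varphi d')-\beta$. The vector $\alpha'$ of this loop is $\beta$.
\end{enumerate}
\end{lemma}

\begin{proof}
Mutation at a source or sink reverses the arrows at $J$ and leaves $b_{ST}$ unchanged. By Table~\ref{tab:loops} this exchanges the arrows of states $0$ and $7$, and those of states $5$ and $3$. In a source state $u\alpha$ is added to the column at the other end of each arrow of weight $u$ at $J$, and in a sink state $u\beta$ is subtracted. We write columns as triples $(c_S,c_T,c_J)$ and mark the data of the new loop with primes. In particular states $7$ and $3$ of $P(c',d';\beta')$ have columns $(c',\rho_3',-\beta')$ and $(\rho_1',d',-\beta')$. We use $a+\varphi a=N$ and $\varphi^2-1=\varphi$.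

(1) States $0$ and $5$ become $(d+a\alpha,\,N\alpha-\rho_2,\,-\alpha)$ and $(N\alpha-c,\,a\alpha-\rho_3,\,-\alpha)$, and
\[
\rho_3'=d+a\alpha+\varphi(a\alpha-c-\varphi d)=N\alpha-\rho_2,\qquad
\rho_1'=\varphi(d+a\alpha)+a\alpha-c-\varphi d=N\alpha-c .
\]

(2) State $3$ becomes $(\rho_1-N\beta,\,d-a\beta,\,\beta)$ with $J\to S\ (N)$, $J\to T\ (a)$. Applying $\nu$ reverses $S\to T$, so we also interchange the names $S,T$. The result is $(a\beta-d,\,N\beta-\rho_1,\,-\beta)$ with $S\to T\ (x)$, $S\to J\ (a)$, $T\to J\ (N)$, the arrows of state $7$. State $7$ becomes $(c-a\beta,\,\rho_3-N\beta,\,\beta)$ with $J\to S\ (a)$, $J\to T\ (N)$, and after $\nu$ and the interchange $(N\beta-\rho_3,\,a\beta-c,\,-\beta)$ with $S\to J\ (N)$, $T\to J\ (a)$, the arrows of state $3$. The columns match because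
\[
\rho_3'=a\beta-d+\varphi(a\beta-c)=N\beta-\rho_1,\qquad\rho_1'=\varphi(a\beta-d)+a\beta-c=N\beta-\rho_3 .
\]

(3) States $0$ and $5$ become $(a\alpha-c,\,N\alpha-\rho_3,\,-\alpha)$ and $(N\alpha-\rho_1,\,a\alpha-d,\,-\alpha)$, and
\[
\rho_3'=a\alpha-c+\varphi(a\alpha-d)=N\alpha-\rho_3,\qquad\rho_1'=\varphi(a\alpha-c)+a\alpha-d=N\alpha-\rho_1 .
\]

(4) The choice of $\beta'$ gives $\alpha'=\beta$. States $3$ and $7$ become $(\rho_2-N\beta,\,-c-a\beta,\,\beta)$ and $(\rho_1-a\beta,\,d-N\beta,\,\beta)$, while states $5$ and $0$ of the new loop have columns $(-c',-\rho_3',\alpha')$ and $(d',-\rho_2',\alpha')$. Since $\varphi\rho_1-\rho_2=(\varphi^2-\varphi)c=c$ and $\rho_2-\rho_1=xd$,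
\[
\rho_3'=(N-\varphi a)\beta+\varphi\rho_1-\rho_2=a\beta+c,\qquad\rho_2'=\varphi\bigl((N-a)\beta-xd\bigr)=N\beta-d .\qedhere
\]
\end{proof}

\subsection*{Mutation at $J$ in the remaining states}
In the states $1,2,4,6,8$ there are arrows $p\to J\ (f)$ and $J\to q\ (g)$ with $\{p,q\}=\{S,T\}$; we call these states \emph{mixed}. Here $f,g\ge a>2$ and $b_{qp}\le x$, so the hypotheses of the exit lemma on the weights hold, and only $(+)$ or $(-)$ has to be checked.

\begin{lemma}\label{lem:mixed}
Let $c,d\ge0$ and consider a mixed state.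
\begin{enumerate}
\item[(A)] In every mixed state other than $Q_2$ we have $c_q=-\rho_j$ and $c_J\ge g\rho_j-\beta$, where $j=1,4,1,3,0$ for $P_1,P_2,P_4,P_6,P_8$ and $j=3,2,4,1$ for $Q_1,Q_4,Q_6,Q_8$. If $\beta\le\rho_j$, then $c_J\ge0$ and the mutation at $J$ is outward at $J$.
\item[(B)] If $(g-1)c_J\ge\rho_2$ or $-(f-1)c_J\ge\rho_2$, then $c_J$ is coherent and the mutation at $J$ is outward at $J$.
\end{enumerate}
\end{lemma}

\begin{proof}
(A) Table~\ref{tab:loops} shows $c_q=-\rho_j$ and $c_J+\beta=g\rho_j$ in all listed states except $P_1$, where $c_J+\beta=N\sigma_P=M\rho_1+a\rho_4\ge M\rho_1$ by \eqref{eq:sP}. If $\beta\le\rho_j$, then $c_J\ge(g-1)\rho_j\ge0$ and $(g-1)c_J+c_q\ge((g-1)^2-1)\rho_j\ge0$, which is $(+)$.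

(B) The columns $c_p,c_q$ are among the $\pm\rho_j$, so $c_q\ge-\rho_2$ and $c_p\le\rho_2$. The first inequality in (B) gives $(+)$ and the second gives $(-)$.
\end{proof}

The chain of loops is infinite in both directions, so we need a condition that makes (A) applicable and is inherited under Lemma~\ref{lem:junction}(1). Call $P(c,d;\beta)$ \emph{dominant} if $0\le\beta\le c$ and $\beta\le d$.

\begin{lemma}\label{lem:dominant}
Let $P(c,d;\beta)$ be dominant. Then it is admissible, $\alpha\ge0$, the mutation at $J$ of each mixed state is outward at $J$, and $P(d+a\alpha,\,a\alpha-\rho_3;\,\alpha)$ is dominant.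
\end{lemma}

\begin{proof}
Each $\rho_j$ is at least $c$ or at least $d$, so $\beta\le\rho_j$ for all $j$, and Lemma~\ref{lem:mixed}(A) applies to all five mixed states. In states $3,7$ we have $c_J=-\beta\le0$, and in states $0,5$ we have $c_J=\alpha=N\sigma_P-\beta\ge(N-1)\sigma_P\ge0$. So the loop is admissible. Finally $d+a\alpha\ge\alpha$, and $a\alpha-\rho_3\ge\alpha$ because $(a-1)\alpha\ge\alpha\ge\sigma_P\ge\rho_3$.
\end{proof}

\section{The pattern of $B$}\label{sec:core}

Let $B$ be as in Theorem~\ref{thm:main}, let $S,T,J$ stand for $1,2,3$, and write vectors in $\mathbb R^3$ as rows. We have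
\[
10\le N\le X\le Y\le Z,\qquad X\ge2N+1 .
\]
We construct a set of seeds, the \emph{core}, that contains $(B,I)$ and can be left only through an outward seed. It consists of a chain of loops $L_i$, $i\in\mathbb Z$, and two tails of three seeds each; see Figure~\ref{fig:core}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=2.7cm,y=1.15cm,font=\small]
\node (z) at (-0.75,0) {$\cdots$};
\node[draw,circle,minimum size=1cm] (a) at (0,0) {$L_{-2}$};
\node[draw,circle,minimum size=1cm] (b) at (1,0) {$L_{-1}$};
\node[draw,circle,minimum size=1cm] (c) at (2,0) {$L_{0}$};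
\node[draw,circle,minimum size=1cm] (d) at (3,0) {$L_{1}$};
\node (y) at (3.75,0) {$\cdots$};
\draw[double,double distance=2pt] (z) -- node[above,pos=0.7] {$0,5$} (a);
\draw[double,double distance=2pt] (a) -- node[above,pos=0.2] {$7,3$} node[above,pos=0.8] {$3,7$} (b);
\draw[double,double distance=2pt] (b) -- node[above,pos=0.2] {$5,0$} node[above,pos=0.8] {$3,7$} (c);
\draw[double,double distance=2pt] (c) -- node[above,pos=0.2] {$0,5$} node[above,pos=0.8] {$7,3$} (d);
\draw[double,double distance=2pt] (d) -- node[above,pos=0.3] {$0,5$} (y);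
\node (m2) at (1,-1.2) {$\Sigma_2^-$};
\node (m1) at (1,-2.2) {$\Sigma_1^-$};
\node (m0) at (1,-3.2) {$\Sigma_0^-=(B,-I)$};
\node (p2) at (2,-1.2) {$\Sigma_2^+$};
\node (p1) at (2,-2.2) {$\Sigma_1^+$};
\node (p0) at (2,-3.2) {$\Sigma_0^+=(B,I)$};
\draw (b) -- node[left] {$J$} (m2) -- node[left] {$S$} (m1) -- node[left] {$T$} (m0);
\draw (c) -- node[right] {$J$} (p2) -- node[right] {$S$} (p1) -- node[right] {$T$} (p0);
\end{tikzpicture}
\caption{The core of the pattern of $B$. Each circle is a loop of nine seeds, joined cyclically by mutations at $S$ and $T$. A double line stands for two mutations at $J$, which join the indicated states of neighboring loops in the indicated order. The two tails are attached at state $6$ of $L_{-1}$ and of $L_0$. Every mutation of a core seed that is not shown gives an outward seed.}\label{fig:core}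
\end{figure}

\subsection*{The tails}
Define six seeds $\Sigma_j^\pm$ as follows.
\[
\begin{array}{c|l|l|l}
j&\text{arrows}&(c_S,c_T,c_J)\text{ in }\Sigma_j^+&(c_S,c_T,c_J)\text{ in }\Sigma_j^-\\
\hline
0&S\to J\,(Z),\ J\to T\,(Y),\ T\to S\,(X)&\mathbf e_1,\ \mathbf e_2,\ \mathbf e_3&-\mathbf e_1,\ -\mathbf e_2,\ -\mathbf e_3\\
1&S\to T\,(X),\ T\to J\,(Y),\ J\to S\,(N)&(1,X,0),\ -\mathbf e_2,\ \mathbf e_3&-\mathbf e_1,\ \mathbf e_2,\ -(0,Y,1)\\
2&T\to S\,(X),\ S\to J\,(N),\ J\to T\,(N)&-(1,X,0),\ (X,X^2-1,0),\ \mathbf e_3&\mathbf e_1,\ \mathbf e_2,\ -(N,Y,1)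
\end{array}
\]
Thus $\Sigma_0^\pm=(B,\pm I)$.

\begin{lemma}\label{lem:tails}
We have $\mu_T(\Sigma_0^\pm)=\Sigma_1^\pm$ and $\mu_S(\Sigma_1^\pm)=\Sigma_2^\pm$. The seeds $\mu_J(\Sigma_2^\pm)$ have matrix $B'$, so $\mu_3\mu_1\mu_2(B)=B'$, and their columns $(c_S,c_T,c_J)$ are
\begin{align}
\mu_J(\Sigma_2^+):&\quad -(1,X,0),\quad (X,X^2-1,N),\quad -\mathbf e_3,\label{eq:plus}\\
\mu_J(\Sigma_2^-):&\quad -(N^2-1,\,NY,\,N),\quad\mathbf e_2,\quad(N,Y,1).\label{eq:minus}
\end{align}
The mutations of $\Sigma_0^\pm$ at $S$ and at $J$, of $\Sigma_1^\pm$ at $J$, and of $\Sigma_2^\pm$ at $T$ are outward at the mutated vertex.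
\end{lemma}

\begin{proof}
The numbers $X,Y,Z$ are chosen so that the three mutations create $b_{JS}=XY-Z=N$, then $b_{JT}=NX-Y=N$, then $b_{ST}=N^2-X=x$. After the third the arrows are $S\to T\ (x)$, $J\to S\ (N)$, $T\to J\ (N)$, which is $B'$. Starting from $\Sigma_0^+$ the mutated column is nonnegative each time, and the three steps add $X\mathbf e_2$ to $c_S$, then $X(1,X,0)$ to $c_T$, then $N\mathbf e_3$ to $c_T$. Starting from $\Sigma_0^-$ it is nonpositive each time, and the steps add $-Y\mathbf e_2$ to $c_J$, then $-N\mathbf e_1$ to $c_J$, then $-N(N,Y,1)$ to $c_S$.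

For the remaining mutations we apply Lemma~\ref{lem:exit}. The data and the condition on the weights are:
\[
\begin{array}{c|c|c|c}
\text{seed, vertex}&p\ (f)&q\ (g)&b_{qp}\le\max(f,g)\\
\hline
\Sigma_0^\pm,\ S&T\ (X)&J\ (Z)&Y\le Z\\
\Sigma_0^\pm,\ J&S\ (Z)&T\ (Y)&X\le Z\\
\Sigma_1^\pm,\ J&T\ (Y)&S\ (N)&X\le Y\\
\Sigma_2^\pm,\ T&J\ (N)&S\ (X)&N\le X
\end{array}
\]
In $\Sigma_0^\pm$ all columns have the same sign, so $(+)$ or $(-)$ is automatic. Condition $(+)$ is also automatic for $\Sigma_1^+$ at $J$, where $c_J,c_S\ge0$, and for $\Sigma_2^-$ at $T$, where $c_T,c_S\ge0$. For $\Sigma_1^-$ at $J$, condition $(-)$ reads $-(Y-1)(0,Y,1)+\mathbf e_2\le0$, and for $\Sigma_2^+$ at $T$, condition $(+)$ reads $(X-1)(X,X^2-1,0)-(1,X,0)\ge0$; both hold since $X,Y\ge10$.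
\end{proof}

\subsection*{The loop $L_0$}
The arrows of $B'$ are those of state $6$. In $Q_6(c,d;\beta)$ the columns are $(-d,\ \varphi c+d,\ Nd-\beta)$. Comparing with \eqref{eq:plus}, we see that $\mu_J(\Sigma_2^+)$ is state $6$ of $L_0=Q(c_0,d_0;\beta_0)$, where
\[
d_0=(1,X,0),\qquad c_0=x(X-1,\,X^2-X-1,\,N),\qquad\beta_0=Nd_0+\mathbf e_3=(N,NX,1).
\]
Here $c_0,d_0\ge0$: we have arrived at the arrow of weight $x$ with columns of the kind found in Section~\ref{sec:two}. Let $\rho_j$ and $\alpha_0$ belong to $L_0$. Since $c_0=x(\rho_1-d_0)$ and $X+x=N^2$,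
\begin{gather}
\rho_1=(X,X^2-1,N),\qquad\rho_3=x\rho_1+d_0,\notag\\
\rho_2=\rho_1+xd_0=(N^2,N^2X-1,N)=N\beta_0-\mathbf e_2 .\label{eq:rho2}
\end{gather}

\begin{lemma}\label{lem:L0}
The loop $L_0$ is admissible with $\alpha_0\ge0$ and $\beta_0\ge0$, the mutations at $J$ of its states $1,2,4,8$ are outward at $J$, and $L_1=P(a\alpha_0-c_0,\,a\alpha_0-d_0;\,\alpha_0)$ is dominant.
\end{lemma}

\begin{proof}
From $X\ge2N+1$ we get $2N\le X$ and $2NX\le X^2-X\le X^2-1$, so $2\beta_0\le\rho_1$. Hence $\beta_0\le\rho_1\le\rho_2$, and $\beta_0\le x\rho_1\le\rho_3$. Lemma~\ref{lem:mixed}(A) therefore applies to states $1,4,8$. In state $2$ we have $c_J=-\beta_0$ and $f=M$, and $(M-1)\beta_0\ge N\beta_0\ge\rho_2$ by \eqref{eq:aM} and \eqref{eq:rho2}, so Lemma~\ref{lem:mixed}(B) applies. In states $3,7$ we have $c_J=-\beta_0\le0$, in state $6$ we have $c_J=-\mathbf e_3$, and in states $0,5$ we have $c_J=\alpha_0=N(\rho_1+\rho_4)-\beta_0\ge(N-1)\rho_1\ge0$. So $L_0$ is admissible. Finally $(a-1)\alpha_0\ge\rho_1$, and $\rho_1\ge c_0$, $\rho_1\ge d_0$,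 so $L_1$ is dominant.
\end{proof}

\subsection*{The loop $L_{-1}$}
Let $L_{-1}=P(c',d';\beta')$ be the loop obtained from $L_0$ by Lemma~\ref{lem:junction}(4), with data $\rho_j'$ and $\alpha'=\beta_0$. It is not dominant, and we compute it explicitly. Put $K=N^2-1\ge99$, and note that $X-x^2N^2=xN^2-x=xK$. By \eqref{eq:rho2} and \eqref{eq:golden},
\begin{align*}
c'&=N\beta_0-\rho_2=\mathbf e_2,\\
d'&=\rho_1-a\beta_0=(xK,\ xKX-1,\ xN),\\
\beta'&=N(K,\ KX+2-\varphi,\ N)-\beta_0=\bigl(N(K-1),\ N(K-1)X+x^2N,\ K\bigr),
\end{align*}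
and therefore
\[
\rho_1'=(xK,\ xKX+x,\ xN),\qquad\rho_2'=(K,\ KX,\ N),\qquad\rho_3'=(K,\ KX-x,\ N).
\]

\begin{lemma}\label{lem:Lm1}
The loop $L_{-1}$ is admissible with $\beta'\ge0$, its state $6$ is $\mu_J(\Sigma_2^-)$, the mutations at $J$ of its states $1,2,4,8$ are outward at $J$, and $P(a\beta'-d',\,a\beta'-c';\,\beta')$ is dominant.
\end{lemma}

\begin{proof}
We have $c',d',\beta'\ge0$. The one estimate needed is
\begin{equation}\label{eq:est}
\beta'-N\rho_1'\ge\rho_2' .
\end{equation}
Using $1-x=x^2$ and $x-x^2=x^3$ we find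
\[
\beta'-N\rho_1'=\bigl(N(x^2K-1),\ NX(x^2K-1)-x^3N,\ x^2N^2-1\bigr).
\]
Since $x^2>0.38$ and $K\ge99$, we have $x^2K-1\ge K/3$. So the three entries are at least $NK/3\ge K$, $N(KX/3-1)\ge10(KX/3-1)\ge KX$, and $K/3\ge N$. This proves \eqref{eq:est}.

In states $2,4,8$ the column $c_J$ is $a\rho_4'-\beta'$, $N\rho_1'-\beta'$, $a\rho_0'-\beta'$. As $a\le N$ and $\rho_0',\rho_4'\le\rho_1'$, each of these is at most $N\rho_1'-\beta'\le-\rho_2'$, and $f-1\ge1$, so Lemma~\ref{lem:mixed}(B) applies. In states $0,1,5$ we have $c_J=\beta_0\ge0$. In state $1$, $g=M$ and $(M-1)\beta_0\ge N\beta_0=(N^2,N^2X,N)\ge\rho_2'$, so (B) applies again. In states $3,7$ we have $c_J=-\beta'\le0$. In state $6$ the columns are $c_S=-\rho_3'$, $c_T=\mathbf e_2$ and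
\[
c_J=N\rho_3'-\beta'=(N,\ NX-xN-x^2N,\ 1)=(N,Y,1)\ge0 .
\]
So $L_{-1}$ is admissible. Since $KX-x=N^2X-(X+x)=N^2(X-1)=NY$, the columns of state $6$ are those in \eqref{eq:minus}. Finally \eqref{eq:est} gives $(a-1)\beta'\ge\beta'\ge\rho_1'$, and $\rho_1'\ge c'$, $\rho'_1\ge d'$, which is the dominance.
\end{proof}

\subsection*{The other loops}
For $i\ge1$ let $L_{i+1}$ be obtained from $L_i$ by Lemma~\ref{lem:junction}(1). Let $P^{(2)}=P(a\beta'-d',\,a\beta'-c';\,\beta')$, let $P^{(i+1)}$ be obtained from $P^{(i)}$ by Lemma~\ref{lem:junction}(1), and put $L_{-i}=\nu P^{(i)}$ for $i\ge2$. By Lemmas~\ref{lem:dominant}, \ref{lem:L0} and~\ref{lem:Lm1}, all $L_i$ with $i\ge1$ and all $P^{(i)}$ with $i\ge2$ are dominant.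

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathcal K$ be the set of seeds isomorphic to one of the six seeds $\Sigma_j^\pm$ or to a state of some $L_i$, $i\in\mathbb Z$. All seeds in $\mathcal K$ have coherent columns. We claim that the mutation of a seed in $\mathcal K$ at any vertex lies in $\mathcal K$ or is outward at that vertex. Recall that mutation is an involution that commutes with $\nu$, and that $\nu$ preserves the property of being outward at a vertex.
\begin{itemize}
\item \emph{The seeds $\Sigma_j^\pm$.} Lemma~\ref{lem:tails} covers all three vertices of each; $\mu_J(\Sigma_2^+)$ and $\mu_J(\Sigma_2^-)$ are state $6$ of $L_0$ and of $L_{-1}$.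
\item \emph{A loop state, at $S$ or $T$.} This is Lemma~\ref{lem:loop}.
\item \emph{States $0,3,5,7$, at $J$.} By Lemma~\ref{lem:junction}, $\mu_J$ joins states $0,5$ of $L_i$ to states $7,3$ of $L_{i+1}$ for $i\ge0$ (parts (3) and (1)); states $3,7$ of $L_0$ to states $5,0$ of $L_{-1}$ (part (4)); states $3,7$ of $L_{-1}$ to states $7,3$ of $L_{-2}$ (part (2)); and states $0,5$ of $L_{-i}$ to states $7,3$ of $L_{-i-1}$ for $i\ge2$ (part (1) and $\nu$). Each of the four states of each loop appears in this list.
\item \emph{Mixed states, at $J$.} For $L_i$ with $i\ge1$ or $i\le-2$ use Lemma~\ref{lem:dominant}. For $L_0$ and $L_{-1}$ use Lemmas~\ref{lem:L0} and~\ref{lem:Lm1}; their states $6$ go to $\Sigma_2^+$ and $\Sigma_2^-$.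
\end{itemize}
We now show by induction on the length of $\mathbf w\in\mathcal T$ that $(B^{\mathbf w},C_B^{\mathbf w})$ lies in $\mathcal K$ or is outward at the last letter of $\mathbf w$. The empty word gives $\Sigma_0^+$. Let $\mathbf wk\in\mathcal T$. If the seed of $\mathbf w$ lies in $\mathcal K$, use the claim. Otherwise it is outward at the last letter of $\mathbf w$, which differs from $k$, and Lemma~\ref{lem:stay} applies. So all columns are coherent, and $\mathbf C(B)$ is sign-coherent by Lemma~\ref{lem:basic}(3).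

Following Figure~\ref{fig:core} from $\Sigma_0^+$ through $L_0$ and $L_{-1}$ to $\Sigma_0^-$, we see that a seed isomorphic to $(B,-I)$ is reachable from $(B,I)$. Hence every seed reachable from $(B,-I)$ is isomorphic to a seed reachable from $(B,I)$ and has coherent columns. Applying $\nu$, the same holds for every seed reachable from $(-B,I)=(B^\top,I)$, so $\mathbf C(B^\top)$ is sign-coherent.

Finally, $B'=\mu_3\mu_1\mu_2(B)$ by Lemma~\ref{lem:tails}. The $(1,2)$ entry of $B'$ and the $(2,1)$ entry of $(B')^\top$ equal $x\in(0,1)$, so by Lemma~\ref{lem:small} neither $\mathbf C(B')$ nor $\mathbf C((B')^\top)$ is sign-coherent.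
\end{proof}

\begin{remark}
The size of $N$ enters in three places: $a>2$, which makes all weights at $J$ large enough for the exit lemma; $M-1\ge N$, used in state $2$ of $L_0$ and state $1$ of $L_{-1}$; and the entrywise estimates $2\beta_0\le\rho_1$ and \eqref{eq:est}. The bound $N\ge10$ is convenient, and we do not claim that it is sharp.
\end{remark}

\begin{remark}
All three mutations between $B$ and $B'$ are needed. Start from $C=I$ at $\mu_1\mu_2(B)$, the matrix of $\Sigma_2^\pm$. Mutation at $J$ gives $S\to T\ (x)$ with $c_S=\mathbf e_1$ and $c_T=(0,1,N)$, and mutation at $S$ and then $T$ produces $x(c_T-c_S)$, which is not coherent. Start instead from $C=I$ at $\mu_2(B)$, the matrix of $\Sigma_1^\pm$. Mutation at $S$ and $J$ gives the columns $-\mathbf e_1$, $(X,1,N)$, $-\mathbf e_3$, which is state $6$ of $Q(c,d;\beta)$ with $c=x(X-1,1,N)$, $d=\mathbf e_1$, $\beta=(N,0,1)$. The columns at $S$ and $T$ now stay coherent around the loop, but mutation at $J$ in state $2$ produces $\rho_3-M\beta$, whose second entry is $x>0$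 and whose third entry is $xN-2xN<0$.
\end{remark}

\section{Higher rank and arbitrary skew-symmetrizer}\label{sec:higher}

\begin{proof}[Proof of Theorem~\ref{thm:ranks}\textup{(ii)}]
Let $G$ be a skew-symmetric $3\times3$ matrix and consider $G\oplus0$, where $0$ is the zero matrix of size $n-3$. Since $b_{kj}=0$ for all $j$ when $k>3$, a mutation at $k>3$ leaves the exchange matrix unchanged and only changes the sign of the column $\mathbf c_k=\pm\mathbf e_k$. A mutation at $k\le3$ acts only on the upper left $3\times3$ blocks. So $C_{G\oplus0}^{\mathbf w}$ is the direct sum of $C_G^{\mathbf w'}$ and a diagonal matrix with entries $\pm1$, where $\mathbf w'$ is obtained from $\mathbf w$ by deleting the letters larger than $3$ and then canceling equal neighbors, which is allowed by Lemma~\ref{lem:basic}(1). Every word in the letters $1,2,3$ without equal neighbors occurs as $\mathbf w'$. Hence $\mathbf C(G\oplus0)$ is sign-coherent if and only if $\mathbf C(G)$ is.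

Let $B_N$ and $B_N'$ be the matrices of Theorem~\ref{thm:main} and put $\hat B=B_N\oplus0$. Then $\mathbf C(\hat B)$ and $\mathbf C(-\hat B)$ are sign-coherent, while $\mu_3\mu_1\mu_2(\hat B)=B_N'\oplus0$ and its transpose have patterns that are not. The matrix $D^{-1/2}\hat BD^{1/2}$ has skew-symmetrizer $D$, because $D\cdot D^{-1/2}\hat BD^{1/2}=D^{1/2}\hat BD^{1/2}$ is skew-symmetric. By Lemma~\ref{lem:normal}, its pattern and the pattern of its transpose are sign-coherent, and (a) fails for it. Its $(2,1)$ entry is $\sqrt{d_1/d_2}\,(N^2-x)$, so different real numbers $N\ge10$ give different matrices, and there are uncountably many.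
\end{proof}

\begin{thebibliography}{9}
\bibitem{AC} Ryota Akagi and Zhichao Chen, \emph{Sign-coherence and tropical sign pattern for rank $3$ real cluster-cyclic exchange matrices}, arXiv:2509.07454 (2025).
\end{thebibliography}
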